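# Geodesics that all come back to a point, but at no common time

## 1. Continuous return times and analytic metrics

Throughout, Riemannian manifolds are smooth, connected, without boundary (not necessarily compact or oriented) and geodesically complete, so every geodesic is defined on all of $\mathbb R$. For a unit vector $v\in S_xM$ we write $\gamma_v$ for the geodesic with $\gamma_v(0)=x$, $\dot\gamma_v(0)=v$.

**Definition ($Y^x_l$-manifold).** Let $x\in M$ and let $l\neq0$ be real. $(M,g)$ is a $Y^x_l$-manifold if $\gamma_v(l)=x$ for every $v\in S_xM$.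

**Definition ($Z^x$-manifold; Besse, Definitions 7.7).** $(M,g)$ is a $Z^x$-manifold if for every nonconstant geodesic $\gamma$ with $\gamma(0)=x$ there is $t>0$ with $\gamma(t)=x$.

In a $Y^x_l$-manifold there is one time at which everybody is home. In a $Z^x$-manifold everybody comes home, each at a time of their own. Since $\gamma_v(-l)=\gamma_{-v}(l)$, we may always take $l>0$, and then every $Y^x_l$-manifold is a $Z^x$-manifold. Chernov, Kinlaw and Sadykov ("Topological properties of manifolds admitting a $Y^x$-Riemannian metric", arXiv:1005.5075, 2010) pose the converse: is every $Z^x$-manifold a $Y^x_l$-manifold for some nonzero $l$? The condition $Y^x_l$ is strong: a theorem of Bérard-Bergery says that in dimension at least $2$ it forces $M$ to be closed with finite fundamental group and with $H^*(M,\mathbb Q)$ generated by one element.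

Some examples by hand.

* In dimension $1$ the complete manifolds are the line, which is not $Z^x$, and the circles; a circle of length $L$ is $Y^x_L$.
* The round $S^n$ is $Y^x_{2\pi}$, and its quotient $\mathbb{RP}^n$ is $Y^x_\pi$. A flat torus $\mathbb R^2/\mathbb Z^2$ is not $Z^x$: lines of irrational slope never return.
* Let $\omega=e^{2\pi i/3}$ act on $S^3\subset\mathbb C^2$ by multiplication, and let $x$ be the image of $\tilde x$ in the quotient. A geodesic from $x$ returns when its lift meets $\{\tilde x,\omega\tilde x,\omega^2\tilde x\}$. The only great circle through $\tilde x$ that contains $\omega\tilde x$ or $\omega^2\tilde x$ is $\{e^{i\alpha}\tilde x\}$. So the two directions $\pm i\tilde x$ return first at time $2\pi/3$ and all the others at time $2\pi$. The first return time is discontinuous, and still the manifold is $Y^x_{2\pi}$.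

On a $Z^x$-manifold let $t(v)>0$ be the first return time of $\gamma_v$. (It exists: see the spacing remark below.) The easy case is the one in which $t$ is continuous, or the metric is analytic.

**Theorem 1.** Let $(M,g)$ be a $Z^x$-manifold of dimension $n\ge2$.

1. $M$ is compact, and $t$ is locally constant on an open dense subset of $S_xM$.
2. If $t$ is continuous, then $t$ is constant, and $M$ is a $Y^x_l$-manifold.
3. If $(M,g)$ is real-analytic, then $M$ is a $Y^x_l$-manifold.

Write $\Sigma=S_xM$, a connected sphere since $n\ge2$, and let $\iota>0$ be the injectivity radius at $x$. As $\exp_x$ is injective on the ball of radius $\iota$, every return time is $\ge\iota$. If $t_1<t_2$ are return times of one geodesic, then $t_2-t_1$ is a return time of the geodesic restarted at time $t_1$, so $t_2-t_1\ge\iota$. In particular, the return times of one geodesic form a closed discrete set, and a first one exists.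

**Lemma 2.** The set $\Lambda\subset(0,\infty)$ of all return times of all $\gamma_v$, $v\in\Sigma$, has measure zero.

*Proof.* The aim is to show that return times are critical values of smooth functions. Let $E(t,v)=\exp_x(tv)$ and suppose $E(t_0,v_0)=x$ with $t_0>0$. Near $(t_0,v_0)$ put $\Phi=\exp_x^{-1}\circ E\in T_xM$, where $\exp_x^{-1}$ is the inverse of $\exp_x$ on the ball of radius $\iota$. Wherever $\Phi=0$, the vector $\partial_t\Phi$ has unit length, because $d(\exp_x)_0$ is the identity and $|\partial_tE|=1$. So at $(t_0,v_0)$
$$\partial_t\langle\Phi,\partial_t\Phi\rangle=|\partial_t\Phi|^2+\langle\Phi,\partial_t^2\Phi\rangle=1 .$$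
By the implicit function theorem, near $(t_0,v_0)$ the equation $\langle\Phi,\partial_t\Phi\rangle=0$ is solved exactly by $t=\tau(v)$, with $\tau$ smooth. So all nearby $(t,v)$ with $E(t,v)=x$, that is, $\Phi=0$, satisfy $t=\tau(v)$.

At such a point differentiate $\langle\Phi,\partial_t\Phi\rangle(\tau(v),v)=0$ in a direction $\zeta\in T_v\Sigma$. All terms with an undifferentiated $\Phi$ vanish, and we get $d\tau(\zeta)+\langle\partial_\zeta\Phi,\partial_t\Phi\rangle=0$. Since $\exp_x^{-1}$ has identity differential at $x$, the second term is $\langle\partial_\zeta E,\partial_tE\rangle$, which is $0$ by the Gauss lemma. Hence $d\tau=0$ there. The nearby return times are therefore critical values of $\tau$, and they form a null set by Sard's theorem. Countably many such neighborhoods cover $E^{-1}(x)\cap\{t>0\}$. $\square$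

*Proof of Theorem 1.*

**Part 2.** A continuous $t$ maps the connected $\Sigma$ onto an interval, and this interval is contained in the null set $\Lambda$. So it is a point $l$, and $\gamma_v(l)=x$ for all $v$.

**Part 1, compactness.** A complete noncompact manifold contains a minimizing ray starting at $x$, and a ray never returns to $x$.

**Part 1, local constancy.** We find, inside a given nonempty open $U\subset\Sigma$, a nonempty open set on which $t$ is continuous. Let $U_m$ be the set of $v\in U$ that have a return time in $(0,m]$. These return times lie in the compact interval $[\iota,m]$, so $U_m$ is closed in $U$; and $\bigcup_mU_m=U$ because $M$ is $Z^x$. By Baire's theorem some $U_m$ contains a nonempty open set $U'$. For $v\in U'$ let $\nu(v)\ge1$ be the finite number of return times in $(0,m]$. If $v_k\to v$ in $U'$ and each $v_k$ has $j$ distinct return times in $[\iota,m]$, then, along a subsequence, these converge to return times of $v$, and the limits are still $\iota$-separated, hence distinct. So $\{\nu\ge j\}$ is closed in $U'$. Let $\nu_0$ be the minimum of $\nu$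 on $U'$. The set $\{\nu=\nu_0\}=\{\nu<\nu_0+1\}$ is open and nonempty; let $U''$ be a connected nonempty open subset of it. On $U''$ the ordered return times in $(0,m]$ are continuous: as $v_k\to v$, any subsequential limit of the ordered $\nu_0$ return times is an ordered list of $\nu_0$ distinct return times of $v$, hence the full list. The first of them is $t$. So $t$ is continuous on the connected $U''$ with values in $\Lambda$, hence constant. Thus the open set where $t$ is locally constant meets every $U$.

**Part 3.** By Part 1 there is $l>0$ such that the map $H(v)=\exp_x(lv)$ equals $x$ on a nonempty open subset of $\Sigma$. For an analytic metric $H:\Sigma\to M$ is real-analytic. Let $C$ be the set of $v$ near which $H\equiv x$; it is open and nonempty. It is also closed: at a limit point $v_*$ we have $H(v_*)=x$, and in analytic charts near $v_*$ and $x$ the map $H$ is constant on a nonempty open subset of a connected neighborhood of $v_*$, hence on all of it. As $\Sigma$ is connected, $H\equiv x$. $\square$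

For a general smooth metric, $t$ is still locally constant on an open dense set, but nothing in this proof compares the constants of different open pieces. The rest of these notes shows that they can be truly incompatible.

## 2. Why finitely many return times do not give a common one

Suppose the jumps of $t$ are as harmless as possible: $t(v)\in\{2\pi,4\pi,6\pi\}$ for every $v$. It is tempting to say that then $l=12\pi$, the least common multiple, works. The argument would be: if $\gamma_v$ returns at $4\pi$, then it returns at $4\pi$, $8\pi$, $12\pi$. It breaks at the second return. At time $t(v)$ the geodesic is at $x$ with a *new* velocity $v_1=\dot\gamma_v(t(v))$, its next return comes after $t(v_1)$, and $t(v_1)$ may differ from $t(v)$.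

Here is a combinatorial model of this failure. Let $N=2m+1\ge3$ be odd, with indices $j$ taken mod $N$, and define a cyclic word by
$$(s_0,\dots,s_{2m})=(0,1,0,1,\dots,0,1,1),\tag{1}$$
that is, for $0\le j\le 2m$, $s_j=1$ iff $j$ is odd or $j=2m$. A traveler starts at position $j\in\mathbb Z/N$ with register $0$. Each turn moves the traveler from position $J$ to $J+1$ and adds
$$\varepsilon_J=s_{J+1}-s_J\in\{0,\pm1\}$$
to the register. After $k$ turns the position is $j+k$ and the register is $a_k=s_{j+k}-s_j$. The traveler is *home* when the register is $0$.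

**(P1)** For every $j$ there are $p,p'\in\{1,2,3\}$ with $s_{j+p}=s_j=s_{j-p'}$. Indeed the zeros are at $0,2,\dots,2m-2$, with cyclic gaps $2$ and once $3$; the ones are at $1,3,\dots,2m-1,2m$, with cyclic gaps $2$ and once $1$.

**(P2)** If $s_{j+k}=s_j$ for all $j$, then $N\mid k$. Indeed $j=2m-1$ is the only index with $s_j=s_{j+1}=1$, and translation by $k$ must preserve it.

For $N=5$ the word is $(0,1,0,1,1)$ and $(\varepsilon_0,\dots,\varepsilon_4)=(1,-1,1,0,-1)$. The positions $0,1,2,3,4$ come home first after $2,2,3,1,2$ turns. From position $0$ the registers are $0,1,0,1,1,0,1,\dots$, so after $6$ turns this traveler is *not* home. By (P1) every traveler comes home within three turns. By (P2) the only common times are the multiples of $N$. If one metric contains such a system for each $N_i$ in an unbounded sequence, no common time remains. This is what we shall build.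

**Theorem 3.** Let $n\ge3$. Every $C^\infty$-neighborhood of the round metric on $S^n$ contains a smooth metric $g$ which, for a suitable point $x$, has the following properties.

1. For every unit-speed geodesic $\gamma$ with $\gamma(0)=x$ there is $t\in\{2\pi,4\pi,6\pi\}$ with $\gamma(t)=x$. In particular $(S^n,g)$ is a $Z^x$-manifold.
2. $(S^n,g)$ is not a $Y^x_l$-manifold for any $l\ne0$.

So the answer to the question is no in every dimension $n\ge3$. By Theorem 1 such a metric is never real-analytic, and its first return time is never continuous. The case of smooth metrics in dimension exactly $2$ is not settled here.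

From now on $n\ge3$. "Position $j$" will be a small ball $b_j$ of directions. "Register $0$" will mean that the geodesic runs along a meridian, and "register $\pm1$" that it runs along a great circle which in general misses $x$. We need two mechanisms: a global one that carries $b_j$ to $b_{j+1}$ in one turn (Section 6), and a local one that changes the register (Sections 3 to 5).

## 3. Families of great circles described by a function on the equator

Let $S^n\subset\mathbb Rx\oplus\mathbb R^n$ with $x$ a unit vector, and let $S^{n-1}\subset\mathbb R^n$ be the equator with its round metric $\hat g$. Polar coordinates about $x$ are $(r,\theta)$, $0<r<\pi$, $\theta\in S^{n-1}$; put $z=r-\pi/2$. The round metric is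
$$g_0=dr^2+\sin^2r\,\hat g=dz^2+\cos^2z\,\hat g,\qquad \sin z(p)=-\langle p,x\rangle .$$
Unit tangent vectors at $x$ are identified with $\theta\in S^{n-1}$. Elements of $SO(n)$ act by isometries fixing $\pm x$. A point $(z,\theta)$ lies *over* $B\subset S^{n-1}$ if $\theta\in B$. Fix $\delta=\pi/100$.

For $S\in C^\infty(S^{n-1})$ with $|\nabla S|<1$ define
$$\Gamma_S(\theta)(t)=\cos t\,\theta+\sin t\,\bigl(\nabla S(\theta)-\sqrt{1-|\nabla S(\theta)|^2}\;x\bigr),\qquad \widehat\Gamma_S(\theta)(t)=\Gamma_S(\theta)(t-S(\theta)).$$
So $\Gamma_S(\theta)$ is the great circle that crosses the equator at $\theta$ with horizontal velocity $\nabla S(\theta)$.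

*Example.* For $S=0$: $\langle\Gamma_0(\theta)(t),x\rangle=-\sin t$, so $\Gamma_0(\theta)$ is the meridian over $\theta$, with $z=t$ for $|t|<\pi/2$, and $\Gamma_0(\theta)(-\pi/2)=x$ with velocity $\theta$.

*Example.* Tilt the pole to $x'=\cos\alpha\,x+\sin\alpha\,e$, with $e\in S^{n-1}$ and $\alpha>0$ small, and let $z'$ be given by $\sin z'(p)=-\langle p,x'\rangle$. Restricted to the equator, $z'$ is $S(\theta)=-\arcsin(\sin\alpha\,\langle\theta,e\rangle)$. Since $|\nabla z'|=1$, the gradient of $z'$ at $\theta$ is $\nabla S(\theta)-\sqrt{1-|\nabla S(\theta)|^2}\,x$. So $\Gamma_S(\theta)$ is the great circle through $\theta$ and $x'$. It contains $x$ only for $\theta=\pm e$, the critical points of $S$.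

Three facts are used all the time.

* **(G1)** $\Gamma_S(\theta)$ contains $x$ iff $\nabla S(\theta)=0$. Since $x$ and $\nabla S(\theta)$ are orthogonal to $\theta$, a point of the circle can equal $x$ only if $\cos t=0$, and then $x=\pm(\nabla S-\sqrt{1-|\nabla S|^2}\,x)$.
* **(G2)** $A\,\Gamma_S(\theta)=\Gamma_{S\circ A^{-1}}(A\theta)$ for $A\in SO(n)$, since $\nabla(S\circ A^{-1})(A\theta)=A\nabla S(\theta)$. As $(S\circ A^{-1})(A\theta)=S(\theta)$, the same holds for $\widehat\Gamma$.
* **(G3)** For the reflection $\kappa(z,\theta)=(-z,\theta)$, that is, $x\mapsto-x$: $\kappa\,\Gamma_S(\theta)(t)=\Gamma_{-S}(\theta)(-t)$. Both sides are $\cos t\,\theta+\sin t\,(\nabla S+\sqrt{1-|\nabla S|^2}\,x)$.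

## 4. Eikonal functions near the equator

Call a function $u$ with $|\nabla u|_g=1$ *eikonal* for $g$. Integral curves of $\nabla u$ are then unit-speed geodesics: since the Hessian is symmetric, $\langle\nabla_{\nabla u}\nabla u,X\rangle=\langle\nabla_X\nabla u,\nabla u\rangle=\frac12X|\nabla u|^2=0$ for every $X$. Example: $z$ is eikonal for $g_0$ and its integral curves are the meridians. So an eikonal function controls a whole family of geodesics.

Let $b\subset S^{n-1}$ be an open ball, $S\in C^\infty_c(b)$, and let $K'\subset b$ be a compact neighborhood of $\operatorname{supp}S$. "For small $S$" means: after replacing $S$ by $\epsilon S$ with $\epsilon>0$ small enough. Every smallness demand is made for $S$ and $-S$ at once, and it persists when $\epsilon$ decreases. Let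
$$F_S(t,\theta)=\Gamma_S(\theta)(t),\qquad |t|\le4\delta,\ \theta\in S^{n-1}.$$

**Lemma 4.** For small $S$ the following hold.

* (F1) $F_S$ is an embedding, $\partial_t(z\circ F_S)>0$, and $z\circ F_S>3\delta$ at $t=4\delta$, $z\circ F_S<-3\delta$ at $t=-4\delta$.
* (F2) The image of $F_S$ contains $\{|z|\le3\delta\}$.
* (F3) $F_S(t,\theta)$ is the point $(z,\theta)=(t,\theta)$ if $\theta\notin\operatorname{supp}S$, and it lies over $K'$ if $\theta\in\operatorname{supp}S$. So the curve $F_S(\cdot,\theta)$ lies over $b$ if $\theta\in b$, and over the complement of $b$ otherwise.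

Define $w_S$ on $\{|z|\le3\delta\}$ by $w_S(F_S(t,\theta))=t+S(\theta)$. Then:

* (W1) $\nabla_{g_0}w_S=\partial_tF_S$, so $|\nabla w_S|_{g_0}=1$, and the integral curves of $\nabla w_S$, parametrized so that $w_S=t$, are exactly the curves $\widehat\Gamma_S(\theta)$.
* (W2) $w_S=z$ at points not over $K'$.
* (W3) $w_{-S}=-w_S\circ\kappa$.
* (W4) $w_{\epsilon S}\to z$ in $C^\infty$ as $\epsilon\to0$.

*Proof.* In the coordinates $(z,\theta)$, $F_0$ is the identity, and $F_{\epsilon S}$ depends smoothly on $(\epsilon,t,\theta)$.

**(F1)** This holds for $F_0$ and is stable under $C^1$-small changes on the compact set $[-4\delta,4\delta]\times S^{n-1}$.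

**(F2)** The set $F_S((-4\delta,4\delta)\times S^{n-1})\cap\{|z|\le3\delta\}$ is nonempty and relatively open. It is also closed, because $t=\pm4\delta$ is mapped to $|z|>3\delta$, so that the set equals the intersection of $\{|z|\le3\delta\}$ with a compact set. As $\{|z|\le3\delta\}$ is connected, the set is all of it.

**(F3)** Off $\operatorname{supp}S$ we have $\nabla S=0$. On the compact set $[-4\delta,4\delta]\times\operatorname{supp}S$ the map is uniformly close to $F_0$, and $K'$ is a neighborhood of $\operatorname{supp}S$. The last sentence follows since $\operatorname{supp}S\subset K'\subset b$.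

**(W1)** We compute the 1-form $\langle\partial_tF,\cdot\rangle$, with $F=F_S$. We have $\langle\partial_tF,\partial_tF\rangle=1$. For $\zeta\in T_\theta S^{n-1}$, since the curves $F(\cdot,\theta)$ are geodesics,
$$\partial_t\langle\partial_tF,\partial_\zeta F\rangle=\langle\partial_tF,D_\zeta\partial_tF\rangle=\tfrac12\partial_\zeta|\partial_tF|^2=0 .$$
At $t=0$ the inner product is $\langle\nabla S-\sqrt{1-|\nabla S|^2}\,x,\zeta\rangle=\partial_\zeta S$. Hence $\langle\partial_tF,\cdot\rangle$ pulls back under $F$ to $dt+dS=d(w_S\circ F)$, which is the claim. The integral curve through $F(0,\theta)$ is $F(\cdot,\theta)$, where $w_S=t+S(\theta)$; shifting time so that $w_S=t$ gives $\widehat\Gamma_S(\theta)$.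

**(W2)** If $F_S(t,\theta)$ is not over $K'$, then $\theta\notin\operatorname{supp}S$ by (F3), so the point is $(t,\theta)$ and $w_S=t=z$.

**(W3)** By (G3), $w_{-S}(\kappa F_S(t,\theta))=w_{-S}(F_{-S}(-t,\theta))=-t-S(\theta)=-w_S(F_S(t,\theta))$.

**(W4)** The map $(\epsilon,t,\theta)\mapsto(\epsilon,F_{\epsilon S}(t,\theta))$ is a diffeomorphism onto its image for $|\epsilon|$ small, so $w_{\epsilon S}(p)$ is smooth in $(\epsilon,p)$, and $w_0=z$. $\square$

## 5. One metric with two prescribed eikonal functions

To raise the register over a ball $b$ we want a metric that turns the meridians below the equator ($z<0$, the side of $x$) into the circles $\widehat\Gamma_S$ above it. The natural approach is to interpolate smoothly from $z$ on $z\le-\delta$ to $w_S$ on $z\ge\delta$ by a function $u$, and to choose a metric with $|\nabla u|=1$. This does turn $\widehat\Gamma_0$ into $\widehat\Gamma_S$, but it is not enough. Look at a position $J$ with $s_J=0$, $s_{J+1}=1$. Travelers that started at positions with $s_j=0$ arrive with register $0$, and those that started at positions with $s_j=1$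 arrive with register $-1$. All of them must be raised by $1$. So the *same* metric must turn $\widehat\Gamma_0$ into $\widehat\Gamma_S$ and $\widehat\Gamma_{-S}$ into $\widehat\Gamma_0$, and $|\nabla u|=1$ says nothing about the second family.

So we want a single metric with two eikonal functions $u$ and $v$. Put $f=(u+v)/2$, $\beta=(u-v)/2$. Expanding $|\nabla f\pm\nabla\beta|^2$ shows that
$$|\nabla u|=|\nabla v|=1\iff \langle\nabla f,\nabla\beta\rangle=0\ \text{ and }\ |\nabla f|^2+|\nabla\beta|^2=1 .\tag{2}$$
(In the Euclidean plane: $u,v=X\cos\alpha\pm Y\sin\alpha$, $f=X\cos\alpha$, $\beta=Y\sin\alpha$.) This decouples the problem. If we have $f$, $\beta$ and a vector field $Y_1$ transverse to the level sets of $f$ with $Y_1\beta=0$, then we can *declare* $Y_1$ orthogonal to $\ker df$ and tune its length so that (2) holds. The remaining difficulty is to find $\beta$ and $Y_1$ that agree with the round picture on both sides of the equator; a folding trick does that.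

**Lemma 5.** For small $S$ there are a metric $g=g_S$ on $\{|z|<3\delta\}$, equal to $g_0$ off $\{|z|\le\delta\}\times K'$, and functions $u,v$ there with $|\nabla u|_g=|\nabla v|_g=1$ such that
$$u=z,\ v=w_{-S}\ \text{ on } z\le-\delta;\qquad u=w_S,\ v=z\ \text{ on } z\ge\delta;\qquad u=v=z\ \text{ at points not over }K'.$$
Moreover $g_{\epsilon S}\to g_0$ and $u,v\to z$ in $C^\infty$ as $\epsilon\to0$.

*Proof.*

**Step 1: the round picture above the equator.** Write $w=w_S$, $\beta_+=(w-z)/2$, $f_+=(w+z)/2=z+\beta_+$. Both $w$ and $z$ are eikonal for $g_0$, so $g_0(\nabla f_+,\nabla\beta_+)=0$ by (2). For small $S$, $f_+$ is close to $z$, and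
$$X_+:=\frac{\nabla_{g_0}f_+}{dz(\nabla_{g_0}f_+)}=\partial_z+V(z,\theta),\qquad V\text{ tangent to the }S^{n-1}\text{-factor},\qquad X_+\beta_+=0 .$$

**Step 2: fold the picture to the lower side.** Let $\xi$ be smooth and even with $\xi(z)=|z|$ for $|z|\ge\delta$ and $\delta/2\le\xi\le\delta$ for $|z|\le\delta$. (For instance $\xi=\frac{3\delta}4\omega+(1-\omega)|z|$ with an even cutoff $\omega$ equal to $1$ on $|z|\le\frac58\delta$ and $0$ on $|z|\ge\frac78\delta$.) Let $\eta$ be smooth and odd with $\eta(z)=\operatorname{sign}z$ for $|z|\ge\delta$. Define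
$$\beta(z,\theta)=\beta_+(\xi(z),\theta),\quad f=z+\eta(z)\beta,\quad u=f+\beta,\quad v=f-\beta,\quad Y_1=\partial_z+\xi'(z)\,V(\xi(z),\theta).$$
By the chain rule $Y_1\beta=\xi'(z)\,(X_+\beta_+)(\xi(z),\theta)=0$.

**Step 3: boundary values of $u,v$.** For $z\ge\delta$, $\beta=\beta_+$ and $f=z+\beta_+$, so $u=z+2\beta_+=w_S$ and $v=z$. For $z\le-\delta$, $\beta=\beta_+\circ\kappa$ and $f=z-\beta$, so $u=z$. Also $2\beta_+\circ\kappa=w\circ\kappa-z\circ\kappa=w\circ\kappa+z$, so $v=z-2\beta_+\circ\kappa=-w_S\circ\kappa=w_{-S}$ by (W3).

**Step 4: $Y_1\parallel\nabla_{g_0}f$ for $|z|\ge\delta$.** This will make the new metric agree with $g_0$ there. For $z\ge\delta$, $f=f_+$ and $Y_1=X_+$. For $z\le-\delta$, $f=z-\beta_+\circ\kappa=-f_+\circ\kappa$. As $\kappa$ is a $g_0$-isometry, $\nabla_{g_0}f$ at $(z,\theta)$ is parallel to $d\kappa(X_+)=-\partial_z+V(-z,\theta)$, hence to $\partial_z-V(-z,\theta)$. This is $Y_1$, since $\xi(z)=-z$ and $\xi'(z)=-1$.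

**Step 5: the metric.** For small $S$, $df(Y_1)>0$. Let $P$ be the projection onto $\ker df$ along $Y_1$, let $h=g_0|_{\ker df}$, and let $\lambda=1-\bigl|d\beta|_{\ker df}\bigr|_h^2$ (dual norm), which is positive for small $S$. Put
$$g(X,X)=\frac{df(X)^2}{\lambda}+h(PX,PX).\tag{3}$$
Then $Y_1\perp_g\ker df$ and $g(Y_1,Y_1)=df(Y_1)^2/\lambda$. The gradient $\nabla_gf$ is orthogonal to $\ker df$, hence a multiple of $Y_1$; pairing with $Y_1$ gives $\nabla_gf=\lambda Y_1/df(Y_1)$. So $|\nabla f|_g^2=df(\nabla_gf)=\lambda$ and $g(\nabla f,\nabla\beta)=d\beta(\nabla_gf)=0$. Since $d\beta(Y_1)=0$, $\nabla_g\beta\in\ker df$, where $g=h$; so $|\nabla\beta|_g^2=\bigl|d\beta|_{\ker df}\bigr|_h^2=1-\lambda$. By (2), $|\nabla u|_g=|\nabla v|_g=1$.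

**Step 6: $g=g_0$ where claimed.** Let $|z|\ge\delta$. By Step 4, $Y_1$ is $g_0$-normal to $\ker df$, so
$$g_0(X,X)=\frac{df(X)^2}{|\nabla f|_{g_0}^2}+h(PX,PX).$$
There $u,v\in\{z,w_S,w_{-S}\}$ are eikonal for $g_0$, so (2) gives $g_0(\nabla f,\nabla\beta)=0$ and $|\nabla f|_{g_0}^2+|\nabla\beta|_{g_0}^2=1$. By the orthogonality $|\nabla\beta|_{g_0}=\bigl|d\beta|_{\ker df}\bigr|_h$. Hence $|\nabla f|_{g_0}^2=\lambda$, and $g=g_0$. At points not over $K'$, which form an open set, (W2) gives $\beta_+=0$. So there $\beta=0$, $f=z$, $V=0$, $Y_1=\partial_z$, $\lambda=1$, and $u=v=z$, $g=g_0$.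

**Step 7: convergence.** By (W4) everything depends smoothly on $\epsilon$ down to $\epsilon=0$, where $w=z$, $\beta=0$, $u=v=z$ and $g=g_0$. $\square$

The construction is equivariant: $\xi$ and $\eta$ depend only on $z$, so by (G2) $g_{S\circ A^{-1}}$ is the image of $g_S$ under $A\in SO(n)$, with $AK'$ in place of $K'$. From now on "small" also includes, on $\{|z|<3\delta\}$,
$$dz(\nabla_gu),\,dz(\nabla_gv)\ge\tfrac12,\quad |u-z|,|v-z|\le\tfrac\delta2,\quad |z(\widehat\Gamma_{aS}(\theta)(t))-t|\le\tfrac\delta2\ \ (|t|\le3\delta,\ a\in\{0,\pm1\}),\quad |S|\le\tfrac\delta4 .\tag{4}$$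
All of this holds for small $\epsilon$, because at $\epsilon=0$ it holds with room to spare.

**Lemma 6 (box lemma).** Let $S$ be small, $c$ a geodesic of $g_S$ and $\theta\in b$.

(a) If $c(t)=\widehat\Gamma_0(\theta)(t)$ near $t=-2\delta$, then $c$ extends in $\{|z|<3\delta\}$ and $c(t)=\widehat\Gamma_S(\theta')(t)$ near $t=2\delta$ for some $\theta'\in b$.

(b) If $c(t)=\widehat\Gamma_{-S}(\theta)(t)$ near $t=-2\delta$, then $c$ extends in $\{|z|<3\delta\}$ and $c(t)=\widehat\Gamma_0(\theta')(t)$ near $t=2\delta$ for some $\theta'\in b$.

In both cases $c$ stays over $b$ for $|t|\le2\delta$, and $\theta\mapsto\theta'$ is a bijection $b\to b$.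

*Proof.* Consider first the integral curves of $\nabla_gu$ in $\{|z|<3\delta\}$, which are unit-speed geodesics of $g=g_S$.

**Step 1: they do not cross the sides of the box.** At points not over $K'$, $\nabla_gu=\partial_z$. So an integral curve with one point over some $\theta_0\notin K'$ is the vertical line over $\theta_0$, and every other integral curve lies entirely over $K'$. Hence each integral curve lies entirely over $b$ or entirely over the complement of $b$.

**Step 2: they run from bottom to top.** Along an integral curve $z$ increases at rate at least $\frac12$, so a maximal one has finite duration. It must leave every compact set $\{|z|\le3\delta-\epsilon'\}$ at both ends, so it runs through all $z\in(-3\delta,3\delta)$, each value exactly once.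

**Step 3: part (a).** Near $t=-2\delta$ we have $z(c)=t<-\delta$, $g=g_0$, $u=z$. So $c$ is an integral curve of $\nabla_gu$ with $u(c(t))=t$, and it continues as such by uniqueness of geodesics. By (4), $|z(c(t))-t|\le\delta/2$. So $c$ stays in $\{|z|<3\delta\}$ for $-2\delta\le t<\frac52\delta$, and $z(c(t))>\delta$ near $t=2\delta$. In $z\ge\delta$ we have $u=w_S$ and $g=g_0$, so there $c$ is an integral curve of $\nabla_{g_0}w_S$ with $w_S=t$. By (W1), $c=\widehat\Gamma_S(\theta')$ there for one $\theta'$. By Step 1, $c$ stays over $b$, and (F3) gives $\theta'\in b$.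

**Step 4: bijectivity in (a).** By Steps 1 and 2 the maximal integral curves over $b$ are indexed bijectively by the points of $\{-2\delta\}\times b$ where they cross $z=-2\delta$, that is, by $\theta\in b$. They are also indexed bijectively by the points of $\{2\delta\}\times b$ where they cross $z=2\delta$. By Lemma 4, through each point of $z=2\delta$ runs exactly one curve $F_S(\cdot,\theta')$; each such curve crosses $z=2\delta$ exactly once, over $b$ iff $\theta'\in b$. So the points of $\{2\delta\}\times b$ correspond bijectively to $\theta'\in b$.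

**Step 5: part (b).** Steps 1 and 2 hold verbatim with $v$ in place of $u$. By (4), $c=\widehat\Gamma_{-S}(\theta)$ lies in $z<-\delta$ near $t=-2\delta$. There $v=w_{-S}$ and $g=g_0$, so by (W1) $c$ is an integral curve of $\nabla_gv$ with $v(c(t))=t$, and it lies over $b$ by (F3) for $-S$. As before it continues with $|z(c(t))-t|\le\delta/2$. Near $t=2\delta$, $v=z$, so $c(t)$ is the vertical line $z=t$ over some $\theta'\in b$, which is $\widehat\Gamma_0(\theta')(t)$. For bijectivity, index the curves by their crossings with $z=-2\delta$, which correspond to $\theta\in b$ through $F_{-S}$, and by their crossings with $z=2\delta$, which are the points $(2\delta,\theta')$. $\square$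

## 6. A sphere whose meridians come back rotated

The global mechanism is a metric for which all geodesics from $x$ still return at $2\pi$, but with rotated velocity.

Let $\mu\in\mathbb N$ be a parameter that will govern closeness to the round metric. Fix $\theta_i\to\theta_\infty$ in $S^{n-1}$ $(i\ge1)$ and $0<r_i\le\frac1{10}$, independent of $\mu$, such that the closed balls $D_i=\bar B(\theta_i,2r_i)$ are pairwise disjoint, do not contain $\theta_\infty$, and lie in the open hemisphere $W$ centered at $\theta_\infty$. (For instance, put $\theta_i$ at distance $2^{-i}$ from $\theta_\infty$ along a fixed great circle arc and $r_i=2^{-i}/10$: for $i<j$ the centers have distance at least $2^{-i}/2$, while $2r_i+2r_j\le0.3\cdot2^{-i}$.) Since $W\cap(-W)=\emptyset$, we have $D_i\cap(-D_j)=\emptyset$ for all $i,j$, and $\theta_\infty\notin\bigcup_i(D_i\cup-D_i)$.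

**The twist $\varphi$.** As $n-1\ge2$, there is a one-parameter group $R^i_\tau\in SO(n)$ that fixes $\theta_i$, rotates by angle $\tau$ in one 2-plane of $T_{\theta_i}S^{n-1}$ and is the identity on the orthogonal complement of that plane in $T_{\theta_i}S^{n-1}$. (For $n=2$ the equator is a circle and there is no such rotation; this is why the construction needs $n\ge3$.) Let $\chi_0:[0,\infty)\to[0,1]$ be smooth with $\chi_0=1$ on $[0,1]$ and $\chi_0=0$ on $[\frac32,\infty)$. For odd integers $N_i\ge3$ put
$$\varphi_q(\theta)=R^i_{q\alpha_i(\theta)}\theta\ \ (\theta\in D_i),\quad\alpha_i(\theta)=\tfrac{2\pi}{N_i}\,\chi_0\bigl(d(\theta,\theta_i)/r_i\bigr);\qquad\varphi_q(\theta)=\theta\ \ (\theta\notin\textstyle\bigcup_i D_i).$$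

*Smoothness.* The $i$-th contribution to $(q,\theta)\mapsto\varphi_q(\theta)-\theta$ on $[-1,1]\times S^{n-1}$ is smooth, depends smoothly on the number $1/N_i$, and vanishes when that number is replaced by $0$. So it tends to $0$ in $C^\infty$ as $N_i\to\infty$. Choose the odd numbers $N_i$ strictly increasing and such that its $C^{\mu+i}$-norm is at most $2^{-\mu-i}$. For each $k$, all but finitely many contributions then have $C^k$-norm at most $2^{-\mu-i}$, so the sum converges in every $C^k$ and $(q,\theta)\mapsto\varphi_q(\theta)$ is smooth. For $\mu\ge k$ the $C^k$-norm of the sum is at most $\sum_i2^{-\mu-i}=2^{-\mu}$.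

*Inverse.* $R^i_\tau$ preserves $d(\cdot,\theta_i)$, hence $D_i$ and $\alpha_i$. So $\varphi_q^{-1}=\varphi_{-q}$ and the $\varphi_q$ are diffeomorphisms.

Put $\varphi=\varphi_1$ and $\rho_i=R^i_{2\pi/N_i}$, so $\rho_i^{N_i}=\mathrm{id}$. Then $\varphi(D_i)=D_i$; $\varphi=\rho_i$ on $B(\theta_i,r_i)$; and $\varphi=\mathrm{id}$ on $-W$ and outside $\bigcup_iD_i$.

**The twisted sphere $(M,g_*)$.** Take an $x$-chart (the ball $r<\pi$ in polar coordinates $(r,\theta)_x$ about $x$) and a $y$-chart (polar coordinates $(r,\theta)_y$, $r>0$, about a point $y=\{r=\pi\}$), and identify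
$$(r,\theta)_x\sim(r,\varphi(\theta))_y,\qquad0<r<\pi .$$
The functions $r$ and $z=r-\pi/2$ are defined on all of $M$. By polar coordinates, the $x$-chart is identified with $S^n\setminus\{-x\}$ and the $y$-chart with $S^n\setminus\{x\}$; "a curve equals $\Gamma$ in the $x$-chart", or "in the $y$-chart", refers to this. "Over $B$" refers to the $\theta$-coordinate of the $x$-chart unless the $y$-chart is mentioned.

Let $\chi:[0,\pi]\to[0,1]$ be smooth with $\chi=0$ for $r\le5\pi/8$ and $\chi=1$ for $r\ge3\pi/4$. In the $x$-chart put
$$g_*=dr^2+\sin^2r\,\hat g_r,\qquad\hat g_r=(1-\chi(r))\,\hat g+\chi(r)\,\varphi^*\hat g .$$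
For $r\ge3\pi/4$ this is round in the $y$-chart, so $g_*$ extends smoothly over $y$. It is round in the $x$-chart for $r\le5\pi/8$, and also at all $(r,\theta)_x$ with $\theta\in B(\theta_i,r_i)$ or $\theta\in-W$, since $\varphi$ is locally an isometry there and so $\varphi^*\hat g=\hat g$. All meridians $(r,\theta)_x$, $0<r<\pi$, are unit-speed $g_*$-geodesics, because $r$ is eikonal with gradient $\partial_r$.

*What $g_*$ does.* A geodesic from $x$ with direction $\theta\in D_i$ runs down the $x$-meridian $\theta$, which is the $y$-meridian $\varphi(\theta)$, goes straight through $y$ and leaves along the $y$-meridian $-\varphi(\theta)\in-W$. There $\varphi=\mathrm{id}$, so this is the $x$-meridian $-\varphi(\theta)$, and the geodesic returns to $x$ at time $2\pi$ with velocity $\varphi(\theta)$: the direction has been rotated.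

**$M$ is a sphere, and $g_*$ is nearly round.** Define $\Psi:M\to S^n$ by $(r,\theta)_x\mapsto(r,\varphi_{\chi(r)}(\theta))$. It is the identity from the $x$-chart for $r\le5\pi/8$ and from the $y$-chart for $r\ge3\pi/4$, and in between its inverse is $(r,\theta)\mapsto(r,\varphi_{-\chi(r)}(\theta))_x$. So $\Psi$ is a diffeomorphism. The metric $\Psi_*g_*$ is round outside $5\pi/8\le r\le3\pi/4$, and on this annulus it is built smoothly from the maps $\varphi_q$, which tend to the identity in $C^\infty$ as $\mu\to\infty$. So $\Psi_*g_*\to g_0$ in $C^\infty$ as $\mu\to\infty$.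

## 7. Installing the boxes

Fix $i$; write $N=N_i=2m+1$, $\rho=\rho_i$, indices $j$ mod $N$. Let $b_0$ be an open ball of radius less than $r_i/4$ about a point at distance $r_i/2$ from $\theta_i$ in the rotated 2-plane. The $N$ images of its center under the powers of $\rho$ are distinct, so we can take $b_0$ so small that the balls $b_j=\rho^jb_0$, $j\in\mathbb Z/N$, have disjoint closures. They lie in $B(\theta_i,\frac34r_i)$. Let $0\ne S_0\in C_c^\infty(b_0)$, let $K'_0\subset b_0$ be a compact neighborhood of its support, and put $S_j=S_0\circ\rho^{-j}\in C_c^\infty(b_j)$, $K'_j=\rho^jK'_0$. This is well defined mod $N$, as $\rho^N=\mathrm{id}$. Let $s_j$ be the word (1) and $\varepsilon_j=s_{j+1}-s_j$.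

For each $j$ with $\varepsilon_j\ne0$, replace the metric over $b_j$ in $|z|<2\delta$ (where $g_*=g_0$ in the $x$-chart, since $\frac\pi2+3\delta<\frac58\pi$) by $g_{\varepsilon_jS_j}$ of Lemma 5. Do this for all $i$. Scale each $S_0=S_0^i$ so small that

* Lemmas 4, 5, 6 and (4) apply to $\pm S_0$, hence by equivariance to all $\pm S_j$;
* $|\nabla S_0|\le r_i/8$;
* the finitely many metric changes made for the index $i$ have total $C^{\mu+i}$-norm at most $2^{-\mu-i}$, which is possible since $g_{\epsilon S}\to g_0$ in $C^\infty$.

**The result $g$ is a smooth metric near the round one.** The changes have disjoint supports contained in the sets $\{|z|\le\delta\}\times K'_j$. Their sum converges in every $C^k$, with $C^k$-norm at most $2^{-\mu}$ if $\mu\ge k$. At each point $g$ equals $g_*$ or one of the box metrics, so it is positive definite. Since $\Psi$ is the identity for $r\le5\pi/8$, $\Psi_*g\to g_0$ in $C^\infty$ as $\mu\to\infty$.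

We record what will be used. Write $b^i_j$ when the index $i$ matters.

* **(M1)** Over $b_j$ in $|z|<3\delta$, $g$ equals $g_{\varepsilon_jS_j}$ if $\varepsilon_j\ne0$ and $g_0$ if $\varepsilon_j=0$.
* **(M2)** Meridians $(r,\theta)_x$, $0<r<\pi$, with $\theta\notin\bigcup_{i,j}b_j^i$ are $g$-geodesics. Indeed, at a point not over $\bigcup b^i_j$ each single change vanishes near the point, so $g-g_*$, a sum convergent in every $C^k$, vanishes there with all its derivatives. The geodesic equation involves only the metric and its first derivatives, so these meridians remain geodesics.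
* **(M3)** There are no boxes over $-W$, and $g=g_*$ where $|z|>\delta$.

## 8. One turn around the sphere

Fix $i$ and write $\widehat\Gamma^a_{j,\theta}=\widehat\Gamma_{aS_j}(\theta)$ for $a\in\{-1,0,1\}$, $\theta\in b_j$. By (G2), $\rho\,\widehat\Gamma^a_{j,\theta}=\widehat\Gamma^a_{j+1,\rho\theta}$. Let $\gamma_\theta$ be the $g$-geodesic with $\gamma_\theta(0)=x$, $\dot\gamma_\theta(0)=\theta$. The next lemma says that outside the boxes one turn just shifts $j$ by one and keeps the register $a$.

**Lemma 7 (one turn).** If a $g$-geodesic $c$ satisfies $c(t)=\widehat\Gamma^a_{j,\theta}(t)$ in the $x$-chart near $t=2\delta$, $\theta\in b_j$, then $c(t+2\pi)=\widehat\Gamma^a_{j+1,\rho\theta}(t)$ in the $x$-chart for $t\in[-\pi/2,-2\delta]$.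

*Proof.*

**Step 1: where the great circle is.** Let $\Gamma=\widehat\Gamma^a_{j,\theta}$ and $\tau=t-aS_j(\theta)$, so
$$\Gamma=\cos\tau\,\theta+\sin\tau\,(\sin\psi\,e-\cos\psi\,x),\quad e\perp\theta\text{ a unit vector in }\mathbb R^n,\quad\sin\psi=|a\nabla S_j(\theta)|\le\tfrac{r_i}8\le\tfrac1{80},\ 0\le\psi<\tfrac\pi2,$$
and $\sin z=\sin\tau\cos\psi$. Where $|z|\le\pi/4$ we have $|\sin\tau|\cos\psi\le1/\sqrt2$. Since $\cos\psi>0.99$, $|\sin\tau|<2/\sqrt5$, that is, $|\tan\tau|<2$. The $\theta$-coordinate of $\Gamma$ is the direction of $\cos\tau\,(\theta+\tan\tau\sin\psi\,e)$, so it is within $2\sin\psi\le r_i/4$ of $\operatorname{sign}(\cos\tau)\,\theta$. As $\theta\in B(\theta_i,\frac34r_i)$, it lies in $B(\theta_i,r_i)$ if $\cos\tau>0$ and in $-B(\theta_i,r_i)$ if $\cos\tau<0$. The same holds for $\rho\Gamma$, since $\rho\theta\in b_{j+1}\subset B(\theta_i,\frac34r_i)$.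

**Step 2: up to $z=\pi/4$.** At $t=2\delta$, $z\ge\frac32\delta$ by (4). While $z$ rises from there to $\pi/4$ (it would rise to $\frac\pi2-\psi>\frac\pi4$, at $\tau=\frac\pi2$), $\Gamma$ is over $B(\theta_i,r_i)$ and in $|z|>\delta$, where $g=g_*=g_0$ in the $x$-chart. So $c=\Gamma$ there. Since $\varphi=\rho$ on $B(\theta_i,r_i)$, this reads $c=\rho\Gamma$ in the $y$-chart.

**Step 3: over the cap around $y$.** The region $z\ge\pi/4$ is round in the $y$-chart, so $c=\rho\Gamma$ in the $y$-chart until $z$ comes back to $\pi/4$.

**Step 4: down.** Now $\cos\tau<0$, and while $|z|\le\pi/4$, $\rho\Gamma$ is over $-B(\theta_i,r_i)\subset-W$. There $\varphi=\mathrm{id}$, so the two charts agree; $g_*=g_0$; and there are no boxes. So $c=\rho\Gamma$ in the $x$-chart until $z<-\delta$.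

**Step 5: through the cap around $x$.** The cap $z<-\delta$ is round in the $x$-chart, so $c=\rho\Gamma$ until $z$ returns to $-\delta$. On $\tau\in(\pi,2\pi)$, $z$ first decreases and then increases. At time $2\pi-2\delta$ we have $z=z(\rho\Gamma(-2\delta))\le-\frac32\delta$ by (4). At time $2\pi-\frac\pi2$ we have $|\tau-\frac{3\pi}2|\le\frac\delta4$ by (4), so $z<-\delta$ there as well. Hence $z<-\delta$ on the whole interval $[2\pi-\frac\pi2,2\pi-2\delta]$, and $c=\rho\Gamma$ on it. Since $\rho\Gamma=\widehat\Gamma^a_{j+1,\rho\theta}$ is $2\pi$-periodic, the lemma follows. $\square$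

Now boxes and turns together reproduce the traveler of Section 2.

**Proposition 8.** Let $j\in\mathbb Z/N$. For every $\theta\in b_j$ and $k\ge0$ there is $\theta_k\in b_{j+k}$ such that, with $a_k=s_{j+k}-s_j$,
$$\gamma_\theta\bigl(t+\tfrac\pi2+2\pi k\bigr)=\widehat\Gamma^{a_k}_{j+k,\theta_k}(t)\ \text{ in the }x\text{-chart},\qquad t\in[-\tfrac\pi2,-2\delta],\tag{5}$$
and $\theta\mapsto\theta_k$ is a bijection $b_j\to b_{j+k}$. Consequently:

(i) If $s_{j+k}=s_j$, then $\gamma_\theta(2\pi k)=x$ with velocity $\theta_k$, for all $\theta\in b_j$.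

(ii) If $s_{j+k}\ne s_j$, there is $\theta\in b_j$ with $\gamma_\theta(2\pi k)\ne x$.

*Proof.* **Start.** For $k=0$ we have $a_0=0$; put $\theta_0=\theta$. The metric is round for $z<-\delta$ in the $x$-chart, so $\gamma_\theta(t+\frac\pi2)=\Gamma_0(\theta)(t)$ for $t\in[-\frac\pi2,-2\delta]$.

**Step from $k$ to $k+1$.** Let $J=j+k$, $\varepsilon=\varepsilon_J$, and $c(t)=\gamma_\theta(t+\frac\pi2+2\pi k)$. At $t=-2\delta$ the right side of (5) has $z\le-\frac32\delta$ by (4), where $g$ is round. So (5) holds on a whole neighborhood of $t=-2\delta$. We claim that for some $\theta'\in b_J$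
$$c(t)=\widehat\Gamma^{a_k+\varepsilon}_{J,\theta'}(t)\ \text{ near }t=2\delta,\qquad\text{with }\theta_k\mapsto\theta'\text{ a bijection of }b_J.\tag{6}$$

* If $\varepsilon=0$: for $|t|\le2\delta$ the curve $\widehat\Gamma^{a_k}_{J,\theta_k}$ is part of $F_{a_kS_J}(\cdot,\theta_k)$, as $|S_J|\le\delta/4$. So it stays over $b_J$, and by (4) it stays in $|z|<3\delta$. There $g=g_0$ by (M1). So $c=\widehat\Gamma^{a_k}_{J,\theta_k}$ up to a neighborhood of $t=2\delta$, and (6) holds with $\theta'=\theta_k$.
* If $\varepsilon=1$: then $s_J=0$ and $a_k=-s_j\in\{0,-1\}=\{0,-\varepsilon\}$.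
* If $\varepsilon=-1$: then $s_J=1$ and $a_k=1-s_j\in\{0,1\}=\{0,-\varepsilon\}$.

In the last two cases apply Lemma 6 with $S=\varepsilon S_J$: part (a) if $a_k=0$, part (b) if $a_k=-\varepsilon$. The geodesic of $g_{\varepsilon S_J}$ in that lemma stays over $b_J$ and in $|z|<3\delta$, where $g=g_{\varepsilon S_J}$ by (M1). So it is a $g$-geodesic and equals $c$, and (6) follows. This is where both halves of the box lemma are needed. Which case occurs depends only on $j$ and $k$, so the map $\theta_k\mapsto\theta'$ is one bijection on all of $b_J$.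

Since $a_k+\varepsilon=s_{J+1}-s_j=a_{k+1}$, Lemma 7 turns (6) into (5) for $k+1$, with $\theta_{k+1}=\rho\theta'\in b_{J+1}$, and $\theta\mapsto\theta_{k+1}$ is a bijection $b_j\to b_{j+k+1}$.

**(i)** If $a_k=0$, put $t=-\pi/2$ in (5): $\widehat\Gamma_0(\theta_k)$ is there at $x$ with velocity $\theta_k$.

**(ii)** Now $a_k=\pm1$. The function $S_{j+k}$ is nonzero with compact support in the connected, noncompact $b_{j+k}$, so its gradient does not vanish identically there. By bijectivity choose $\theta$ with $\nabla S_{j+k}(\theta_k)\ne0$. By (G1) the great circle $\widehat\Gamma^{\pm1}_{j+k,\theta_k}$ does not contain $x$. Put $t=-\pi/2$ in (5). $\square$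

**Lemma 9 (directions not over boxes).**

(i) If $\theta\notin\bigcup_i(D_i\cup-D_i)$, then $\gamma_\theta$ is closed with period $2\pi$ and meets $x$ exactly at the times in $2\pi\mathbb Z$. This applies to $\theta_\infty$.

(ii) If $\theta\in D_i\setminus\bigcup_jb_j^i$, then for every $k\ge0$, $\gamma_\theta(2\pi k)=x$ with velocity $\varphi^k(\theta)\in D_i\setminus\bigcup_jb^i_j$.

*Proof.* (i) Here $\varphi(\pm\theta)=\pm\theta$, and by (M2) the $x$-meridians $\pm\theta$ are $g$-geodesics. So $\gamma_\theta$ runs down the $x$-meridian $\theta$, through $y$, and up the meridian $-\theta$, back to $x$ with velocity $\theta$.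

(ii) By (M2), $\gamma_\theta$ runs down the $x$-meridian $\theta$ and arrives at $y$ along the $y$-meridian $\varphi(\theta)\in D_i$. It leaves along the $y$-meridian $-\varphi(\theta)\in-D_i\subset-W$, which is also the $x$-meridian $-\varphi(\theta)$, a $g$-geodesic since there are no boxes over $-W$. It reaches $x$ at time $2\pi$ with velocity $\varphi(\theta)$. Now $\varphi$ is a bijection of $D_i$ with $\varphi(b_j)=\rho(b_j)=b_{j+1}$, so $\varphi(\theta)\in D_i\setminus\bigcup_jb_j$. Iterate. $\square$

## 9. Every direction returns within three turns, and no time serves all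

*Proof of Theorem 3.*

**Step 1: directions outside $\bigcup_i(-D_i)$ return at $2\pi$, $4\pi$ or $6\pi$.** Directions outside $\bigcup_i(D_i\cup-D_i)$, and directions in $D_i\setminus\bigcup_jb_j$, return at $2\pi$ by Lemma 9. A direction in $b_j$ returns at $2\pi p$ for some $p\in\{1,2,3\}$, by (P1) and Proposition 8(i).

**Step 2: directions in $-D_i$.** They travel the same geodesics backward, so we look for a time at which the whole of $D_i$ is back at $x$. Fix $i$ and $N=N_i$. For all $\omega\in D_i$ we have $\gamma_\omega(2\pi N)=x$: for $\omega\notin\bigcup_jb_j$ by Lemma 9(ii), for $\omega\in b_j$ by Proposition 8(i), as $s_{j+N}=s_j$. Moreover $\omega\mapsto\dot\gamma_\omega(2\pi N)$ is a bijection $D_i\to D_i$: on $D_i\setminus\bigcup_jb_j$ it is $\varphi^N$, a bijection of this set, and on $b_j$ it is the bijection $\theta\mapsto\theta_N$ of $b_j$ onto $b_{j+N}=b_j$.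

Let now $\theta=-w$ with $w\in D_i$, and choose $\omega\in D_i$ with $\dot\gamma_\omega(2\pi N)=w$. Then $\gamma_w(t)=\gamma_\omega(t+2\pi N)$, and so
$$\gamma_{-w}(2\pi p)=\gamma_w(-2\pi p)=\gamma_\omega(2\pi(N-p)).$$
If $\omega\notin\bigcup_jb_j$, this equals $x$ for $p=1$. If $\omega\in b_j$, (P1) gives $p\in\{1,2,3\}$ with $s_{j+N-p}=s_{j-p}=s_j$. Since $N\ge3$, we have $N-p\ge0$, and Proposition 8(i) gives $\gamma_{-w}(2\pi p)=x$.

So $(M,g)$ has property 1. Since $M$ is compact, $g$ is complete.

**Step 3: no $l$ works.** Suppose $(M,g)$ is a $Y^x_l$-manifold. We may take $l>0$. By Lemma 9(i) the direction $\theta_\infty$ returns only at multiples of $2\pi$, so $l=2\pi k$ with $k\ge1$. For each $i$, every $\theta\in b_j^i$ satisfies $\gamma_\theta(2\pi k)=x$, so Proposition 8(ii) forces $s_{j+k}=s_j$ for all $j\in\mathbb Z/N_i$. By (P2), $N_i\mid k$. As $N_i\to\infty$, this is impossible.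

**Step 4: back to $S^n$.** $\Psi:M\to S^n$ is a diffeomorphism with $\Psi(x)=x$, so the metric $\Psi_*g$ on $S^n$ has properties 1 and 2 at the point $x$. Given a $C^\infty$-neighborhood of $g_0$, it contains $\Psi_*g$ for $\mu$ large, by Section 7. $\square$
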